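\title{The complete heat content expansion for data singular at the boundary}

\begin{abstract}
Let $D$ be an operator of Laplace type with Dirichlet boundary conditions on a compact Riemannian manifold with boundary, and let the initial temperature and the specific heat behave like $\delta^{-\alpha_1}$ and $\delta^{-\alpha_2}$ near the boundary, where $\delta$ is the distance to the boundary and $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$. We prove that for $\alpha_1+\alpha_2\notin\mathbb Z$ the heat content has a complete small-time expansion in the powers $t^n$ and $t^{(1+q-\alpha_1-\alpha_2)/2}$, whose coefficients are regularized interior integrals and boundary integrals of local invariants. This confirms a conjecture of van den Berg and Gilkey. For $\alpha_1+\alpha_2\in\mathbb Z$ there are additional terms $t^n\log t$ with explicit coefficients, and we determine for which exponents they can occur. We also compute the leading boundary coefficient in closed form. The proof matches the interior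 series to a boundary layer in $\delta/\sqrt t$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Heat content with singular data}

Let $M$ be a compact Riemannian manifold of dimension $m$ with smooth boundary $\partial M$, let $dx$ be the Riemannian measure, and let $\delta$ be the geodesic distance to $\partial M$. (For $\delta$ to be defined, every component of $M$ is assumed to meet $\partial M$.) The function $\delta$ is smooth near $\partial M$. Let $D$ be an operator of \emph{Laplace type}: in local coordinates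
\[
D=-(g^{ij}\partial_i\partial_j+A^k\partial_k+B)
\]
with smooth, possibly complex, coefficients $A^k,B$. We impose Dirichlet boundary conditions and use the following standard fact.
\begin{itemize}
\item[(F1)] The operator $-D$ with domain $\operatorname{dom}D=H^2(M)\cap H^1_0(M)$ generates a $C_0$-semigroup $e^{-tD}$ on $L^2(M)$. Its integral kernel $p_M(x,y;t)$ is smooth on $M\times M\times(0,\infty)$ and vanishes if $x\in\partial M$ or $y\in\partial M$.
\end{itemize}
Since $p_M$ vanishes for $x\in\partial M$ and $\nabla_xp_M$ vanishes for $y\in\partial M$, the mean value theorem, used once in each variable, gives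
\begin{equation}\label{eq:kernel}
|p_M(x,y;t)|\le C\,\delta(x)\,\delta(y)\qquad\text{for $t$ in a compact subset of $(0,\infty)$.}
\end{equation}

Let $\alpha_1,\alpha_2$ be complex numbers with $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$, and put
\[
\gamma=\alpha_1+\alpha_2 .
\]
Let $\psi_1,\psi_2$ be smooth functions on the interior of $M$ such that $\Phi_i=\delta^{\alpha_i}\psi_i$ is smooth on a closed collar neighborhood of $\partial M$, for $i=1,2$. We think of $\psi_1$ as the initial temperature and of $\psi_2$ as the specific heat. The temperature at time $t>0$ and the \emph{heat content} are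
\[
u(x,t)=\int_Mp_M(x,y;t)\,\psi_1(y)\,dy,\qquad Q(t)=Q(\psi_1,\psi_2,D)(t)=\int_Mu(x,t)\,\psi_2(x)\,dx .
\]
The data need not be integrable. But $|\psi_i|\le C\delta^{-\operatorname{Re}\alpha_i}$, and $\delta^{1-\operatorname{Re}\alpha_i}$ is integrable because $\operatorname{Re}\alpha_i<2$, so both integrals converge absolutely by \eqref{eq:kernel}. The question is how $Q(t)$ behaves as $t\downarrow0$.

\subsection{What to expect}

On a closed manifold with smooth data, $\psi_1$ lies in the domain of every power of $D$, and Taylor's formula for the semigroup gives $Q(t)\sim\sum_nt^n\int_MF_n\,dx$ with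
\[
F_n=\frac{(-1)^n}{n!}\,D^n\psi_1\cdot\psi_2 .
\]
A boundary changes this in two ways. First, the temperature is forced down to zero in a layer of width $\sqrt t$ along $\partial M$. There $\psi_1\psi_2$ has size $t^{-\gamma/2}$, so the layer should contribute $t^{(1-\gamma)/2}$, and each further term of the Taylor expansions in $\delta$ of the geometry and the data should gain a factor $\sqrt t$. Second, $F_n$ is in general as singular as $\delta^{-\gamma-2n}$, so the integrals $\int_MF_n\,dx$ may diverge once $n$ is large.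

The simplest case shows how the two effects fit together. On the half-line $r\ge0$ with $D=-\partial_r^2$ and $\psi_1=1$, the temperature is $\operatorname{erf}(r/2\sqrt t)$, where $\frac{d}{dz}\operatorname{erf}(z/2)=\pi^{-1/2}e^{-z^2/4}$ and $\operatorname{erf}(0)=0$. Take the specific heat $r^{-\alpha}$ on $(0,1)$ and $0$ elsewhere, with $\alpha<2$. We use, here and later,
\begin{equation}\label{eq:gauss}
\int_0^\infty s^{\lambda-1}e^{-s^2/4}\,ds=2^{\lambda-1}\,\Gamma(\lambda/2)\qquad(\operatorname{Re}\lambda>0).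
\end{equation}
For $\alpha\ne1$ we integrate by parts; the boundary term at $r=0$ vanishes because $\alpha<2$, and
\begin{align}
\int_0^1\operatorname{erf}\Big(\frac r{2\sqrt t}\Big)r^{-\alpha}dr
&=\frac{\operatorname{erf}(1/2\sqrt t)}{1-\alpha}-\frac{t^{(1-\alpha)/2}}{(1-\alpha)\sqrt\pi}\int_0^{1/\sqrt t}z^{1-\alpha}e^{-z^2/4}dz\notag\\
&=\frac1{1-\alpha}+\frac{2^{1-\alpha}\,\Gamma(1-\frac\alpha2)}{(\alpha-1)\sqrt\pi}\;t^{(1-\alpha)/2}+O(t^K)\label{eq:erf}
\end{align}
for every $K$. The layer term has the predicted order. The interior term $1/(1-\alpha)$ equals $\int_0^1r^{-\alpha}dr$ if $\alpha<1$; for $1<\alpha<2$ that integral diverges, and what appears is its analytic continuation in $\alpha$. At $\alpha=1$ the two exponents coincide and both coefficients have a pole. Integrating by parts with the primitive $\log r$ and using $\pi^{-1/2}\int_0^\infty e^{-z^2/4}dz=1$, one finds in that case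
\[
\int_0^1\operatorname{erf}\Big(\frac r{2\sqrt t}\Big)\frac{dr}r=-\frac12\log t-\frac1{\sqrt\pi}\int_0^\infty e^{-z^2/4}\log z\,dz+O(t^K).
\]
So one expects two series, with continued interior coefficients, as long as no exponent $(1+q-\gamma)/2$ can meet an integer, and logarithms otherwise.

Two notions make this precise. A \emph{local invariant} is a quantity at a point that is given by a universal formula in the jets, at that point, of the metric, of the coefficients of $D$ and of the data. In the interior the data are $\psi_1,\psi_2$, and $F_n$ is an example. At the boundary the data are $\Phi_1,\Phi_2$, and the formula may also involve the second fundamental form and depend on $\alpha_1,\alpha_2$. The \emph{regularized integral} $\beta_n^M$ of $F_n$ is obtained by varying the exponents while $\Phi_1,\Phi_2$ are held fixed near $\partial M$ and $\psi_1,\psi_2$ are held fixed away from $\partial M$. To be definite, choose a smooth positive function $d$ on the interior of $M$ with $d=\delta$ near $\partial M$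 and $d=1$ outside the collar, and let $F_n'$ be formed from the data $\psi_i'=d^{\,\alpha_i-\alpha_i'}\psi_i$ with $(\alpha_1',\alpha_2')\in\mathbb C^2$. The integral $\int_MF_n'\,dx$ converges absolutely when $\operatorname{Re}\alpha_1'$ and $\operatorname{Re}\alpha_2'$ are sufficiently negative, and $\beta_n^M$ is the value of its analytic continuation at $(\alpha_1,\alpha_2)$. Proposition~\ref{prop:continuation} shows that for $\gamma\notin\mathbb Z$ this value exists and does not depend on $d$. Finally, $Q(t)\sim\sum\cdots$ means that, for every real $K$, the difference between $Q(t)$ and the finitely many terms whose exponent of $t$ has real part at most $K$ is $o(t^K)$ as $t\downarrow0$.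

\medskip
\noindent\textbf{Conjecture} (van den Berg and Gilkey \cite{vdBG}). \emph{Let $\alpha_1,\alpha_2<2$ be real and $\alpha_1+\alpha_2\notin\mathbb Z$. Then, as $t\downarrow0$,}
\begin{equation}\label{eq:series}
Q(\psi_1,\psi_2,D)(t)\sim\sum_{n\ge0}t^n\beta_n^M+\sum_{q\ge0}t^{(1+q-\alpha_1-\alpha_2)/2}\beta_q^{\partial M},
\end{equation}
\emph{where the $\beta_n^M$ are the regularized integrals of the $F_n$ and the $\beta_q^{\partial M}$ are integrals over $\partial M$ of local invariants.}

\subsection{Results}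

Fix $r_0>0$ such that normal geodesics identify $\{\delta\le2r_0\}$ with $\partial M\times[0,2r_0]\ni(y,r)$, $r=\delta$, and $\Phi_1,\Phi_2$ are smooth there. Write $dx=\vartheta(y,r)\,dr\,dy$, where $dy$ is the Riemannian measure of $\partial M$; then $\vartheta$ is smooth and $\vartheta(y,0)=1$. Define functions $\Theta_k$ and $g_{n,q}$ on $\partial M$ by the expansions at $r=0$
\[
\Theta:=\Phi_2\vartheta\sim\sum_{k\ge0}\Theta_k(y)\,r^k,\qquad F_n\vartheta\sim\sum_{q\ge0}g_{n,q}(y)\,r^{q-\gamma-2n};
\]
the second one is derived in Section~\ref{sec:interior}. The symbol $\operatorname{fp}$ denotes the Hadamard finite part: $\operatorname{fp}\!\int_MF\,dx$ is the constant term in the expansion of $\int_{\delta>\rho}F\,dx$ as $\rho\to0$, and $\operatorname{fp}\!\int_0^\infty$ is the constant term in the expansion of $\int_0^X$ as $X\to\infty$; see \eqref{eq:fpM} and \eqref{eq:fpR}.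

\begin{theorem}\label{thm:A}
Let $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$, and let $U_j(y,z)$, $j\ge0$, be the boundary layer profiles defined by \eqref{eq:profiles}. Then
\begin{equation}\label{eq:betaq}
\beta_q^{\partial M}:=\int_{\partial M}\sum_{j+k=q}\Theta_k(y)\;\operatorname{fp}\!\int_0^\infty U_j(y,z)\,z^{k-\alpha_2}\,dz\,dy
\end{equation}
is the integral over $\partial M$ of a local invariant.
\begin{itemize}
\item[(i)] If $\gamma\notin\mathbb Z$, then \eqref{eq:series} holds with the regularized integrals $\beta_n^M$ and with \eqref{eq:betaq}. In particular, the conjecture is true.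
\item[(ii)] If $\gamma\in\mathbb Z$, then \eqref{eq:series} holds with $\beta_n^M:=\operatorname{fp}\!\int_MF_n\,dx$, with \eqref{eq:betaq}, and with the additional terms
\[
-\frac12\sum_{n\ge0,\;2n+\gamma-1\ge0}t^n\log t\int_{\partial M}g_{n,2n+\gamma-1}\,dy .
\]
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\gamma\in\mathbb Z$ and $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$. The logarithmic terms vanish for all $(M,D,\Phi_1,\Phi_2)$ if and only if $\alpha_1,\alpha_2\in\{0,-1,-2,\dots\}$. For every other such pair there are data for which no log-free expansion in powers of $t$ exists. If $\gamma=1$, the leading logarithm is $-\frac12\log t\int_{\partial M}\Phi_1\Phi_2\,dy$.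
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$ and $\gamma\notin\mathbb Z$. Then
\[
\beta_0^{\partial M}=2^{-\alpha_1-\alpha_2}\,\Gamma\Big(\frac{\alpha_1+\alpha_2-1}2\Big)\frac{\Gamma(1-\frac{\alpha_1}2)\,\Gamma(1-\frac{\alpha_2}2)}{\Gamma(\frac{1+\alpha_1}2)\,\Gamma(\frac{1+\alpha_2}2)}\int_{\partial M}\Phi_1\Phi_2\,dy .
\]
\end{theorem}

\subsection{Method}

The temperature has two formal expansions. Away from $\partial M$ it is the interior series $\sum_n\frac{(-t)^n}{n!}D^n\psi_1$, which ignores the boundary condition and whose consecutive terms have ratio $t/r^2$. Near $\partial M$ it is a series $\sum_jt^{(j-\alpha_1)/2}U_j(y,r/\sqrt t)$, which satisfies the boundary condition and whose consecutive terms have ratio $\sqrt t+r$. Both are useful where $\sqrt t\ll r\ll1$, and there both reduce to one double series $\sum_{n,j}c_{n,j}(y)\,t^nr^{j-\alpha_1-2n}$ (Sections \ref{sec:interior} and \ref{sec:layer}). Gluing the truncated series at $r\approx t^{1/4}$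 gives an approximate solution, and we bound its error by $Ct^K\delta(x)$ with $K$ arbitrary (Section~\ref{sec:error}). We then integrate against $\psi_2$, cutting at $r=t^{1/4}$. Each side produces finite parts plus terms that depend on the cut, and these cancel in pairs, up to logarithms, because the double series is shared (Section~\ref{sec:expansion}). Section~\ref{sec:model} runs through this mechanism for pure powers on the half-line, where everything is explicit; Section~\ref{sec:logs} treats the logarithms.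

\section{The interior series and finite parts}\label{sec:interior}

\subsection{The operator on the collar}

By the Gauss lemma the metric on the collar is $dr^2+h_{ab}(y,r)\,dy^ady^b$, so $\vartheta=(\det h(y,r)/\det h(y,0))^{1/2}$ and
\begin{equation}\label{eq:Dcollar}
D=-\partial_r^2-\omega(y,r)\,\partial_r+L(r),
\end{equation}
where $\omega$ is smooth and $L(r)$ is a smooth family of differential operators of order at most $2$ on $\partial M$. Neither depends on coordinates on $\partial M$: we have $\omega=r\,D1-Dr$, and $L(r)\varphi$ is the restriction to level $r$ of $D\varphi$ for $\varphi$ independent of $r$. Taylor expansion at $r=0$ defines functions $\omega_i,\varphi_j$ and operators $L_i$ on $\partial M$: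
\[
\omega\sim\sum_{i\ge0}\omega_i(y)\,r^i,\qquad L(r)\sim\sum_{i\ge0}r^iL_i,\qquad\Phi_1\sim\sum_{j\ge0}\varphi_j(y)\,r^j .
\]
We always use Taylor's formula in the form $G=\sum_{q<q_0}G_qr^q+r^{q_0}\tilde G_{q_0}$ with $\tilde G_{q_0}$ smooth up to $r=0$.

On the collar write $\frac{(-1)^n}{n!}D^n\psi_1=r^{-\alpha_1-2n}H_n(y,r)$. Then $H_0=\Phi_1$, and applying $-D/n$ to $r^eH_{n-1}$ with $e=2-\alpha_1-2n$ gives
\[
nH_n=e(e-1)H_{n-1}+2e\,r\partial_rH_{n-1}+r^2\partial_r^2H_{n-1}+\omega\,(e\,rH_{n-1}+r^2\partial_rH_{n-1})-r^2L(r)H_{n-1}.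
\]
Hence $H_n$ is smooth up to $r=0$ and, for fixed $\Phi_1$, a polynomial in $\alpha_1$. Let $H_n\sim\sum_jc_{n,j}(y)r^j$. Then $c_{0,j}=\varphi_j$, and comparing coefficients of $r^j$ gives, for $n\ge1$,
\begin{multline}\label{eq:rec}
n\,c_{n,j}=(j-\alpha_1-2n+2)(j-\alpha_1-2n+1)\,c_{n-1,j}\\
+\sum_{i=0}^{j-1}\omega_i\,(j-1-i-\alpha_1-2n+2)\,c_{n-1,j-1-i}-\sum_{i=0}^{j-2}L_i\,c_{n-1,j-2-i}.
\end{multline}
Since $\psi_2\vartheta=r^{-\alpha_2}\Theta$, we obtain
\begin{equation}\label{eq:g}
F_n\vartheta=r^{-\gamma-2n}H_n\Theta,\qquad g_{n,q}=\sum_{j+k=q}c_{n,j}\Theta_k .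
\end{equation}

\subsection{Finite parts}

All divergent integrals below diverge like integrals of powers. For $b\in\mathbb C$ let $\Lambda_b$ be the primitive of $x^b$ given by
\[
\Lambda_b(X)=\frac{X^{b+1}}{b+1}\quad(b\ne-1),\qquad\Lambda_{-1}(X)=\log X .
\]
It is $\int_0^Xx^bdx$ if $\operatorname{Re}b>-1$ and $-\int_X^\infty x^bdx$ if $\operatorname{Re}b<-1$. Its behavior under scaling is the source of all logarithms in this paper:
\begin{equation}\label{eq:scaling}
\lambda^{b+1}\Lambda_b(X)-\Lambda_b(\lambda X)=\begin{cases}0,&b\ne-1,\\-\log\lambda,&b=-1,\end{cases}\qquad(\lambda,X>0).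
\end{equation}

\begin{lemma}[finite part at the boundary]\label{lem:fpM}
Let $F$ be smooth in the interior of $M$, with $F\vartheta=r^{-s}G$ on the collar, $s\in\mathbb C$ and $G$ smooth up to $r=0$. For $0<\rho\le2r_0$ and integers $q_0\ge0$ with $q_0>\operatorname{Re}s-1$, the number
\begin{equation}\label{eq:fpM}
\operatorname{fp}\!\int_MF\,dx:=\int_{\delta>\rho}F\,dx+\sum_{q<q_0}\Lambda_{q-s}(\rho)\int_{\partial M}G_q\,dy+\int_{\partial M}\!\int_0^\rho r^{q_0-s}\tilde G_{q_0}\,dr\,dy
\end{equation}
does not depend on $\rho$ and $q_0$, and it equals $\int_MF\,dx$ if $\operatorname{Re}s<1$. The last term is $O(\rho^{q_0+1-\operatorname{Re}s})$.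
\end{lemma}

\begin{proof}
The last term converges and obeys the bound because $\tilde G_{q_0}$ is bounded and $\operatorname{Re}(q_0-s)>-1$. The $\rho$-derivative of the right side is $\rho^{-s}\int_{\partial M}(-G+\sum_{q<q_0}G_q\rho^q+\rho^{q_0}\tilde G_{q_0})\,dy=0$. Since $\tilde G_{q_0}=G_{q_0}+r\tilde G_{q_0+1}$ and $\int_0^\rho r^{q_0-s}dr=\Lambda_{q_0-s}(\rho)$, replacing $q_0$ by $q_0+1$ changes nothing. If $\operatorname{Re}s<1$, take $q_0=0$.
\end{proof}

Each $\Lambda_{q-s}(\rho)$ is either $\log\rho$ or a multiple of a nonzero power of $\rho$, so \eqref{eq:fpM} is the constant term of $\int_{\delta>\rho}F\,dx$ as $\rho\to0$. To compare it with analytic continuation we use, here and in Section~\ref{sec:model}, that \emph{a convex open subset of $\mathbb C^2$ minus a locally finite family of complex lines is connected}: the complex line through two remaining points meets the convex set in a convex planar domain, and the family removes only a closed discrete subset from it.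

\begin{proposition}\label{prop:continuation}
If $\gamma\notin\mathbb Z$, the regularized integral $\beta_n^M$ exists and equals $\operatorname{fp}\!\int_MF_n\,dx$.
\end{proposition}

\begin{proof}
Let $F_n'$ be formed from $\psi_i'=d^{\,\alpha_i-\alpha_i'}\psi_i$, put $s'=\alpha_1'+\alpha_2'+2n$, and choose $\rho$ with $d=\delta$ on $\{r\le\rho\}$. There $F_n'\vartheta=r^{-s'}G'$, where $G'=H_n'\Theta$ is a polynomial in $\alpha_1'$ with smooth coefficients; hence so are $G_q'$ and $\tilde G'_{q_0}$. In \eqref{eq:fpM} for $F_n'$, the first term is entire in $(\alpha_1',\alpha_2')$, the second is holomorphic for $s'\notin\{1,2,\dots\}$, and the third is holomorphic for $\operatorname{Re}s'<q_0+1$. As $q_0$ is arbitrary, $\operatorname{fp}\!\int_MF_n'\,dx$ is holomorphic on the connected set $\{s'\notin\{1,2,\dots\}\}$, and it is the absolutely convergent integral where $\operatorname{Re}s'<1$. So it is the analytic continuation. The point $(\alpha_1,\alpha_2)$ lies in this set because $\gamma+2n\notin\mathbb Z$.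
\end{proof}

The value involves only the given data. The proof uses only that $\Phi_1,\Phi_2$ are fixed on $\{r\le\rho\}$ and that $\int_{\delta>\rho}F_n'\,dx$ is entire. It therefore applies to any holomorphic interpolation, and also when $\Phi_i$ is held fixed on $\{r<\rho\}$ and $\psi_i$ on $\{\delta\ge\rho\}$ exactly, in which case that integral is constant.

\begin{lemma}[finite part at infinity]\label{lem:fpR}
Let $\sigma,b\in\mathbb C$ with $\operatorname{Re}b>-2$, and put $b_n=\sigma+b-2n$. Let $U$ be continuous on $\partial M\times[0,\infty)$ with $|U|\le Cz$ for $z\le1$, and suppose that there are continuous $c_n(y)$ with $U=\sum_{n<N}c_nz^{\sigma-2n}+O(z^{\operatorname{Re}\sigma-2N})$ for $z\ge1$, uniformly in $y$, for every $N$. For $X\ge1$ and $N'\ge0$ with $\operatorname{Re}b_{N'}<-1$,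
\begin{equation}\label{eq:fpR}
\operatorname{fp}\!\int_0^\infty Uz^bdz:=\int_0^XUz^bdz-\sum_{n<N'}c_n\Lambda_{b_n}(X)+\int_X^\infty\Big(U-\sum_{n<N'}c_nz^{\sigma-2n}\Big)z^bdz
\end{equation}
does not depend on $X$ and $N'$. For every $N\ge0$, uniformly in $y$ and $X\ge1$,
\begin{equation}\label{eq:cutR}
\int_0^XUz^bdz=\operatorname{fp}\!\int_0^\infty Uz^bdz+\sum_{n<N}c_n\Lambda_{b_n}(X)+O\big(X^{\operatorname{Re}b_N+1}(1+\log X)\big).
\end{equation}
\end{lemma}

\begin{proof}
The first integral converges because $Uz^b=O(z^{1+\operatorname{Re}b})$ at $0$, and the last integral is $O(X^{\operatorname{Re}b_{N'}+1})$. The $X$-derivative of the right side of \eqref{eq:fpR} vanishes, and raising $N'$ by one changes nothing because $\int_X^\infty z^{b_{N'}}dz=-\Lambda_{b_{N'}}(X)$. If $\operatorname{Re}b_N<-1$, then \eqref{eq:cutR} is \eqref{eq:fpR} with $N'=N$. Otherwise take $N'>N$; since $\operatorname{Re}b_N+1\ge0$ and $\operatorname{Re}b_n\le\operatorname{Re}b_N$ for $n\ge N$, the terms with $N\le n<N'$ and the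 last integral obey the stated bound.
\end{proof}

\section{Pure powers on the half-line}\label{sec:model}

On $[0,\infty)$ with $D=-\partial_r^2$ the Dirichlet heat kernel is given by reflection,
\[
k(r,r';t)=(4\pi t)^{-1/2}\big(e^{-(r-r')^2/4t}-e^{-(r+r')^2/4t}\big).
\]
For the initial temperature $r^\sigma$ with $\operatorname{Re}\sigma>-2$, the scaling $k(r,r';t)=t^{-1/2}k(r/\sqrt t,r'/\sqrt t;1)$ shows that the temperature is self-similar:
\begin{equation}\label{eq:W}
\int_0^\infty k(r,r';t)\,(r')^\sigma dr'=t^{\sigma/2}W_\sigma(r/\sqrt t),\qquad W_\sigma(z)=\int_0^\infty k(z,\zeta;1)\,\zeta^\sigma d\zeta .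
\end{equation}
On self-similar functions the heat operator becomes an ordinary differential operator. With $\mathcal L_\sigma=\partial_z^2+\frac z2\partial_z-\frac\sigma2$, the chain rule gives
\begin{equation}\label{eq:selfsim}
(\partial_t-\partial_r^2)\big[t^{\sigma/2}U(r/\sqrt t)\big]=-t^{\sigma/2-1}(\mathcal L_\sigma U)(r/\sqrt t).
\end{equation}

\begin{lemma}\label{lem:W}
Let $\operatorname{Re}\sigma>-2$.
\begin{itemize}
\item[(a)] $W_\sigma$ is smooth on $[0,\infty)$, $|W_\sigma|+|W_\sigma'|\le C(1+z)^{|\operatorname{Re}\sigma|}$, $\mathcal L_\sigma W_\sigma=0$, $W_\sigma(0)=0$ and $W_\sigma'(0)=2^\sigma\pi^{-1/2}\,\Gamma(1+\frac\sigma2)\ne0$.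
\item[(b)] $W_\sigma(z)$ is holomorphic in $\sigma$. Locally uniformly in $\sigma$, we have $|W_\sigma(z)|\le Cz$ for $z\le1$ and, for every $N$ and $z\ge1$,
\[
W_\sigma(z)=\sum_{n<N}c_n(\sigma)\,z^{\sigma-2n}+O(z^{\operatorname{Re}\sigma-2N}),\qquad c_n(\sigma)=\frac{\sigma(\sigma-1)\cdots(\sigma-2n+1)}{n!}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) Each derivative $\partial_z^lk(z,\zeta;1)$ is odd in $\zeta$ and has bounded $\zeta$-derivative, so it is at most $C_l\zeta$ in absolute value. It is also at most $C_le^{-(z-\zeta)^2/8}$, because a polynomial times $e^{-x^2/4}$ is $O(e^{-x^2/8})$ and $(z+\zeta)^2\ge(z-\zeta)^2$. We use the first bound for $\zeta\le1$, where $\zeta^{1+\operatorname{Re}\sigma}$ is integrable, and the second for $\zeta\ge1$, where $|\zeta^\sigma|\le(1+z)^{|\operatorname{Re}\sigma|}(1+|\zeta-z|)^{|\operatorname{Re}\sigma|}$. This gives smoothness and the growth bound. Since $\partial_tk=\partial_r^2k$, we may also differentiate \eqref{eq:W} under the integral in $t$; so \eqref{eq:W}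 solves the heat equation, and $\mathcal L_\sigma W_\sigma=0$ by \eqref{eq:selfsim}. Finally $k(0,\zeta;1)=0$ and $\partial_zk(0,\zeta;1)=(4\pi)^{-1/2}\zeta e^{-\zeta^2/4}$, and \eqref{eq:gauss} gives $W_\sigma'(0)$.

(b) The bounds in (a) are locally uniform in $\sigma$, which gives holomorphy and $|W_\sigma|\le Cz$ on $[0,1]$. Let $z\ge1$. From $k(z,\zeta;1)=(4\pi)^{-1/2}e^{-(z-\zeta)^2/4}(1-e^{-z\zeta})$ we get $0\le k\le z\zeta e^{-(z-\zeta)^2/4}$. On $|\zeta-z|>z/2$ this is at most $z\zeta e^{-z^2/32}e^{-(z-\zeta)^2/8}$, so that region contributes $e^{-z^2/32}$ times a power of $z$. On $|\zeta-z|\le z/2$ the reflected Gaussian is at most $e^{-z^2/4}$. In the direct Gaussian put $v=\zeta-z$ and expand $\zeta^\sigma=\sum_{l<2N}\binom\sigma lz^{\sigma-l}v^l+O(z^{\operatorname{Re}\sigma-2N}v^{2N})$. Odd powers of $v$ integrate to $0$. For even powers we extend the integral to $\mathbb R$, at an exponentially small cost, and use $(4\pi)^{-1/2}\int_{\mathbb R}v^{2n}e^{-v^2/4}dv=(2n)!/n!$. Since $\binom\sigma{2n}(2n)!/n!=c_n(\sigma)$,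 the expansion follows.
\end{proof}

This lemma already contains the matching. Multiplying the $n$-th term of the expansion by $t^{\sigma/2}$ and putting $z=r/\sqrt t$ gives $t^nc_n(\sigma)r^{\sigma-2n}=\frac{t^n}{n!}\partial_r^{2n}r^\sigma$: for $r\gg\sqrt t$ the boundary layer \emph{is} the interior series. Now take $\psi_1=r^{-\alpha_1}$ and $\psi_2=r^{-\alpha_2}$ on $(0,1)$, $\psi_2=0$ elsewhere, and define
\begin{equation}\label{eq:c}
c(\alpha_1,\alpha_2)=\operatorname{fp}\!\int_0^\infty W_{-\alpha_1}(z)\,z^{-\alpha_2}dz\qquad(\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2).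
\end{equation}
By \eqref{eq:W} and \eqref{eq:cutR} with $X=t^{-1/2}$ and $b_n=-\gamma-2n$, the heat content is
\[
t^{\frac{1-\gamma}2}\int_0^{1/\sqrt t}W_{-\alpha_1}z^{-\alpha_2}dz=c\,t^{\frac{1-\gamma}2}+\sum_{n<N}c_n(-\alpha_1)\,t^n\,t^{\frac{b_n+1}2}\Lambda_{b_n}(t^{-1/2})+O\big(t^N(1+|\log t|)\big).
\]
By \eqref{eq:scaling} with $\lambda=\sqrt t$, the $n$-th term equals $t^nc_n(-\alpha_1)\Lambda_{b_n}(1)$, which is $t^n$ times the finite part of $\int_0^1F_n\,dr$, unless $b_n=-1$; in that case it equals $-\frac12c_n(-\alpha_1)\,t^n\log t$. This is Theorem~\ref{thm:A} in the model. The constant \eqref{eq:c} will turn out to be the leading boundary coefficient in general, so we compute it now.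

\begin{proposition}\label{prop:c}
If $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<2$ and $\gamma\notin\mathbb Z$, then
\[
c(\alpha_1,\alpha_2)=2^{-\gamma}\,\Gamma\Big(\frac{\gamma-1}2\Big)\frac{\Gamma(1-\frac{\alpha_1}2)\,\Gamma(1-\frac{\alpha_2}2)}{\Gamma(\frac{1+\alpha_1}2)\,\Gamma(\frac{1+\alpha_2}2)}.
\]
\end{proposition}

\begin{proof}
Let $\mathcal D=\{\operatorname{Re}\alpha_1<2,\ \operatorname{Re}\alpha_2<2,\ \gamma\notin\mathbb Z\}$, a connected set. In \eqref{eq:fpR} with $X=1$, both integrals are holomorphic in $(\alpha_1,\alpha_2)$ by Lemma~\ref{lem:W}(b), for $N'$ locally large enough, and $\Lambda_{b_n}(1)=(1-\gamma-2n)^{-1}$. So $c$ is holomorphic on $\mathcal D$, as is the right side, and it suffices to prove the identity on the nonempty open subset where $\operatorname{Re}\alpha_1,\operatorname{Re}\alpha_2<1$ and $1<\operatorname{Re}\gamma<2$. There $N'=0$ is allowed, so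
\[
c=\frac1{\sqrt{4\pi}}\int_0^\infty\!\!\int_0^\infty\big(e^{-(x-y)^2/4}-e^{-(x+y)^2/4}\big)x^{-\alpha_1}y^{-\alpha_2}\,dx\,dy .
\]
The two Gaussians can be integrated separately. For the first, on $x>y$, put $x=s(1+\eta)$, $y=s\eta$; the Jacobian is $s$, and the integral factors into $\int_0^\infty s^{1-\gamma}e^{-s^2/4}ds$ and $\int_0^\infty\eta^{-\alpha_2}(1+\eta)^{-\alpha_1}d\eta=\mathrm B(1-\alpha_2,\gamma-1)$. The region $x<y$ gives the same with $\alpha_1,\alpha_2$ interchanged. For the second put $x=s\eta$, $y=s(1-\eta)$ with $0<\eta<1$, which gives the factor $\mathrm B(1-\alpha_1,1-\alpha_2)$. All these integrals converge absolutely in the chosen range, and \eqref{eq:gauss} yields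
\[
c=\frac{2^{-\gamma}}{\sqrt\pi}\,\Gamma(1-\tfrac\gamma2)\big[\mathrm B(1-\alpha_2,\gamma-1)+\mathrm B(1-\alpha_1,\gamma-1)-\mathrm B(1-\alpha_1,1-\alpha_2)\big].
\]
Write $\mathrm B(p,q)=\Gamma(p)\Gamma(q)/\Gamma(p+q)$; the denominators are $\Gamma(\alpha_1)$, $\Gamma(\alpha_2)$, $\Gamma(2-\gamma)$. The reflection formula $\Gamma(w)\Gamma(1-w)=\pi/\sin\pi w$ gives $1/\Gamma(\alpha_i)=\Gamma(1-\alpha_i)\sin(\pi\alpha_i)/\pi$ and $1/\Gamma(2-\gamma)=-\Gamma(\gamma-1)\sin(\pi\gamma)/\pi$. So the bracket equals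
\[
\tfrac1\pi\,\Gamma(1-\alpha_1)\Gamma(1-\alpha_2)\Gamma(\gamma-1)\big[\sin\pi\alpha_1+\sin\pi\alpha_2+\sin\pi\gamma\big],
\]
and the sum of sines is $2\sin\frac{\pi\gamma}2\big(\cos\frac{\pi(\alpha_1-\alpha_2)}2+\cos\frac{\pi\gamma}2\big)=4\sin\frac{\pi\gamma}2\cos\frac{\pi\alpha_1}2\cos\frac{\pi\alpha_2}2$. Reflection and the duplication formula $\Gamma(2w)=2^{2w-1}\pi^{-1/2}\Gamma(w)\Gamma(w+\frac12)$ give
\begin{gather*}
\Gamma(1-\tfrac\gamma2)\sin\tfrac{\pi\gamma}2=\frac\pi{\Gamma(\frac\gamma2)},\qquad\Gamma(\gamma-1)=\frac{2^{\gamma-2}}{\sqrt\pi}\,\Gamma(\tfrac{\gamma-1}2)\Gamma(\tfrac\gamma2),\\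
\Gamma(1-\alpha_i)\cos\tfrac{\pi\alpha_i}2=2^{-\alpha_i}\sqrt\pi\;\frac{\Gamma(1-\frac{\alpha_i}2)}{\Gamma(\frac{1+\alpha_i}2)}.
\end{gather*}
In the product the powers of $\pi$ cancel and the powers of $2$ combine to $2^{-\gamma}\cdot4\cdot2^{\gamma-2}\cdot2^{-\gamma}=2^{-\gamma}$.
\end{proof}

For $\alpha_1=0$ and $\alpha_2=\alpha$, the relation $\Gamma(\frac{1+\alpha}2)=\frac{\alpha-1}2\Gamma(\frac{\alpha-1}2)$ turns the formula into the coefficient in \eqref{eq:erf}. As $\alpha_1=\alpha_2\to0$ it tends to $\Gamma(-\frac12)/\pi=-2/\sqrt\pi$, the classical $t^{1/2}$ heat content coefficient. The poles of $\Gamma(1-\frac{\alpha_i}2)$ at $\alpha_i=2$ mark the exponent at which the integrals defining $Q$ cease to converge.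

\section{The boundary layer}\label{sec:layer}

On a general collar the operator \eqref{eq:Dcollar} is $-\partial_r^2$ plus terms that are of lower order under the scaling $r=\sqrt t\,z$. They feed each profile $U_j$ into the equations for the later ones, so we must solve $\mathcal L_\sigma U=-f$ for right sides $f$ that grow or decay like powers, in a class that the recursion preserves.

\subsection{The inhomogeneous half-line problem}

For $\sigma\in\mathbb C$ let $\mathcal S^\sigma$ be the set of $U\in C^\infty(\partial M\times[0,\infty))$ for which there are $c_n\in C^\infty(\partial M)$ such that, for all $N,k$ and all differential operators $P$ on $\partial M$,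
\[
\Big|P\partial_z^k\Big(U-\sum_{n<N}c_nz^{\sigma-2n}\Big)\Big|\le Cz^{\operatorname{Re}\sigma-2N-k}\qquad(z\ge1).
\]
We write $U\sim\sum c_nz^{\sigma-2n}$ and call $c_0$ the \emph{leading coefficient}; the $c_n$ are determined by $U$. The case $N=0$ gives $|P\partial_z^kU|\le C(1+z)^{\operatorname{Re}\sigma-k}$ for all $z\ge0$. The maps $\partial_z:\mathcal S^\sigma\to\mathcal S^{\sigma-1}$, $z^i:\mathcal S^\sigma\to\mathcal S^{\sigma+i}$ ($i\ge0$ an integer) and $P:\mathcal S^\sigma\to\mathcal S^\sigma$ act termwise on expansions.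

The equation $\mathcal L_\sigma U=0$ has the solution $W_\sigma$, which vanishes at $0$ and behaves like $z^\sigma$ at infinity. We need a second solution, invisible at infinity and nonzero at $0$. Heat placed on the negative half-line produces one, namely $\int_0^\infty x^\sigma e^{-(x+z)^2/4}dx$, but this diverges for $\operatorname{Re}\sigma\le-1$. Integrating by parts and dropping the factor $1/(\sigma+1)$ gives a formula valid for $\operatorname{Re}\sigma>-2$:
\[
E_\sigma(z)=\int_0^\infty x^{\sigma+1}\,\frac{x+z}2\,e^{-(x+z)^2/4}dx .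
\]
It is smooth on $[0,\infty)$. The function $t^{\sigma/2}E_\sigma(r/\sqrt t)=-\int_0^\infty x^{\sigma+1}\partial_r\big(t^{-1/2}e^{-(x+r)^2/4t}\big)dx$ solves the heat equation, so $\mathcal L_\sigma E_\sigma=0$ by \eqref{eq:selfsim}. From $(x+z)^2\ge x^2+z^2$ and from \eqref{eq:gauss},
\begin{equation}\label{eq:E}
|E_\sigma|+|E_\sigma'|\le C(1+z)^2e^{-z^2/4},\qquad E_\sigma(0)=2^{\sigma+1}\,\Gamma(\tfrac{\sigma+3}2)\ne0 .
\end{equation}
If $\mathcal L_\sigma U=0$, then $\kappa_U=U'E_\sigma-UE_\sigma'$ satisfies $\kappa_U'=-\frac z2\kappa_U$, so $\kappa_U$ is a constant multiple of $e^{-z^2/4}$. For $U=W_\sigma$ we get $\kappa:=\kappa_{W_\sigma}=\kappa_0e^{-z^2/4}$ with $\kappa_0=W_\sigma'(0)E_\sigma(0)\ne0$.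

Throughout, $\chi\in C^\infty([0,\infty))$ is fixed with $\chi=1$ on $[0,1]$ and $\chi=0$ on $[2,\infty)$.

\begin{lemma}\label{lem:ode}
Let $\operatorname{Re}\sigma>-2$, $f\in\mathcal S^{\sigma-2}$ with $f\sim\sum f_nz^{\sigma-2-2n}$, and $c\in C^\infty(\partial M)$. There is a unique $U=T_\sigma(f,c)\in\mathcal S^\sigma$ with $\mathcal L_\sigma U=-f$, $U(y,0)=0$ and leading coefficient $c_0=c$. Its coefficients satisfy
\begin{equation}\label{eq:recode}
n\,c_n=(\sigma-2n+2)(\sigma-2n+1)\,c_{n-1}+f_{n-1}\qquad(n\ge1).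
\end{equation}
Moreover $T_\sigma(0,c)=c\,W_\sigma$.
\end{lemma}

\begin{proof}
Since $\mathcal L_\sigma z^{\sigma-2n}=(\sigma-2n)(\sigma-2n-1)z^{\sigma-2n-2}-nz^{\sigma-2n}$, comparing the coefficients of $z^{\sigma-2n}$ in $\mathcal L_\sigma U=-f$ gives \eqref{eq:recode} and leaves $c_0$ free.

\emph{A vanishing criterion.} Suppose $\mathcal L_\sigma U=0$, $U(0)=0$ and $z^2(|U|+|U'|)\to0$ as $z\to\infty$. Then $U=0$. Indeed, the constant $e^{z^2/4}\kappa_U$ tends to $0$ by \eqref{eq:E}, so $\kappa_U=0$. At $z=0$ this reads $U'(0)E_\sigma(0)=0$; hence $U(0)=U'(0)=0$.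

\emph{Uniqueness.} The difference of two solutions has $f=0$ and $c_0=0$, so all its coefficients vanish by \eqref{eq:recode}, and the criterion applies for each $y$.

\emph{Existence.} Define $c_n$ by \eqref{eq:recode} with $c_0=c$. We subtract finitely many terms of the expected expansion and solve for the rest by variation of constants. Put $a'=\operatorname{Re}\sigma$, $\nu=|a'|$, fix $N_0$ with $2N_0>a'+\nu+5$, and for $N\ge N_0$ let
\[
S_N=(1-\chi(z))\sum_{n<N}c_nz^{\sigma-2n},\qquad g_N=f+\mathcal L_\sigma S_N .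
\]
By \eqref{eq:recode} the powers $z^{\sigma-2n}$ with $n<N$ cancel in $g_N$ for $z\ge2$, so $|P\partial_z^kg_N|\le C(1+z)^{a'-2N-k}$. Let
\[
V_N(y,z)=E_\sigma(z)\int_0^z\frac{W_\sigma g_N}\kappa\,d\zeta+W_\sigma(z)\int_z^\infty\frac{E_\sigma g_N}\kappa\,d\zeta .
\]
The second integral converges because $|E_\sigma/\kappa|\le C(1+\zeta)^2$ and $2N>a'+3$, so $V_N$ is smooth, and $V_N(y,0)=0$. Differentiating, $V_N'$ is given by the same formula with $E_\sigma'(z),W_\sigma'(z)$ as outer factors, and then $\mathcal L_\sigma V_N=(E_\sigma'W_\sigma-W_\sigma'E_\sigma)g_N/\kappa=-g_N$. Thus $U_{(N)}=S_N+V_N$ satisfies $\mathcal L_\sigma U_{(N)}=-f$ and vanishes at $z=0$.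

We claim $|V_N|+|V_N'|\le Cz^{a'-2N+\nu+3}$ for $z\ge1$. The second terms are at most $Cz^\nu\int_z^\infty\zeta^{2+a'-2N}d\zeta$. The first terms are at most $Cz^2\int_0^ze^{(\zeta^2-z^2)/4}(1+\zeta)^\nu|g_N|\,d\zeta$; the part $\zeta\le z/2$ is $O(z^{\nu+3}e^{-3z^2/16})$, and the part $z/2\le\zeta\le z$ is $O(z^{2+\nu+a'-2N+1})$. Differentiating the equation $k$ times gives $V_N^{(k+2)}=-\frac z2V_N^{(k+1)}+\frac{\sigma-k}2V_N^{(k)}-g_N^{(k)}$, so by induction $|\partial_z^kV_N|\le Cz^{a'-2N+\nu+3+k}$. The same holds for $PV_N$, which is given by the same formula with $Pg_N$ in place of $g_N$.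

The difference $U_{(N)}-U_{(N_0)}$ solves the homogeneous equation, vanishes at $0$, and is, with its derivative, $O(z^{a'-2N_0+\nu+3})=o(z^{-2})$. By the criterion, $U=U_{(N)}$ does not depend on $N$. Given $N$ and $k$, choose $N'\ge\max(N,N_0)$ with $2N'\ge2N+\nu+3+2k$. For $z\ge2$ we have $U-\sum_{n<N}c_nz^{\sigma-2n}=\sum_{N\le n<N'}c_nz^{\sigma-2n}+V_{N'}$, and $P\partial_z^k$ of this is $O(z^{a'-2N-k})$. So $U\in\mathcal S^\sigma$ with the right coefficients.

\emph{The case $f=0$.} For fixed $y$, the solution $U$ vanishes at $0$ and so is a multiple of $W_\sigma$, because $W_\sigma(0)=0\ne W_\sigma'(0)$. The factor is $c(y)$, since $z^{-\sigma}U\to c$ and $z^{-\sigma}W_\sigma\to1$ by Lemma~\ref{lem:W}(b).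
\end{proof}

\subsection{Profiles and matching}

Put $\sigma_j=j-\alpha_1$ and $a=\operatorname{Re}\alpha_1<2$, so that $\operatorname{Re}\sigma_j>-2$. We look for a formal solution $\sum_jt^{\sigma_j/2}U_j(y,r/\sqrt t)$ of the heat equation. With $z=r/\sqrt t$,
\begin{equation}\label{eq:lower}
r^i\omega_i\partial_r\big(t^{\sigma_l/2}U_l\big)=t^{\sigma_{l+i+1}/2-1}\,\omega_iz^i\partial_zU_l,\qquad r^iL_i\big(t^{\sigma_l/2}U_l\big)=t^{\sigma_{l+i+2}/2-1}\,z^iL_iU_l .
\end{equation}
Collecting the terms with $t^{\sigma_j/2-1}$ and using \eqref{eq:selfsim} leads to the equation $\mathcal L_{\sigma_j}U_j=-f_j$ below. The free leading coefficient is dictated by the initial condition: as $t\to0$ with $r$ fixed, $t^{\sigma_j/2}U_j\to c_0r^{j-\alpha_1}$, which should be the $j$-th term $\varphi_jr^{j-\alpha_1}$ of $\psi_1$. So we define recursively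
\begin{equation}\label{eq:profiles}
U_j=T_{\sigma_j}(f_j,\varphi_j)\in\mathcal S^{\sigma_j},\qquad f_j=\sum_{i=0}^{j-1}\omega_iz^i\partial_zU_{j-1-i}-\sum_{i=0}^{j-2}z^iL_iU_{j-2-i}.
\end{equation}
Every summand of $f_j$ lies in $\mathcal S^{\sigma_j-2}$, so Lemma~\ref{lem:ode} applies. Only the leading coefficients were prescribed, but all others then agree with the interior series.

\begin{proposition}[matching]\label{prop:match}
$U_j\sim\sum_nc_{n,j}\,z^{\sigma_j-2n}$, with the $c_{n,j}$ of \eqref{eq:rec}.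
\end{proposition}

\begin{proof}
Induction on $j$. By the hypothesis for smaller indices, the coefficient of $z^{\sigma_j-2-2(n-1)}$ in $f_j$ is $\sum_i\omega_i(j-1-i-\alpha_1-2n+2)c_{n-1,j-1-i}-\sum_iL_ic_{n-1,j-2-i}$. So \eqref{eq:recode} with $\sigma=\sigma_j$ is the recursion \eqref{eq:rec} in $n$, and both start from $\varphi_j=c_{0,j}$.
\end{proof}

\section{The approximate solution and its error}\label{sec:error}

At $r\approx t^{1/4}$ we have $t/r^2\approx r^2\approx t^{1/2}$: one term of the interior series gains as much as two terms of the layer. Accordingly, fix $N\ge2$, put $J=2N+1$, and let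
\[
v^{\mathrm b}=\sum_{j<J}t^{\sigma_j/2}U_j(y,r/\sqrt t)\quad\text{on the collar},\qquad v^{\mathrm i}=\sum_{n<N}\frac{(-t)^n}{n!}D^n\psi_1\quad\text{in the interior}.
\]
Fix $t_0\in(0,1]$ with $2t_0^{1/4}\le r_0$. For $0<t\le t_0$ let $\chi_t=\chi(r/t^{1/4})$, extended by $0$ to $M$, and
\[
v=\chi_tv^{\mathrm b}+(1-\chi_t)v^{\mathrm i},\qquad R=(\partial_t+D)v .
\]
The function $v$ is smooth on $M\times(0,t_0]$, because the $U_j$ are smooth up to $z=0$ and $1-\chi_t$ vanishes for $\delta\le t^{1/4}$, and $v=0$ on $\partial M$.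

\subsection{The residual}

To control the error in $C^1$ we shall need all derivatives of $R$, but a crude count of the losses is enough. For $\Omega\subset M\times(0,t_0]$ and $F$ smooth near $\Omega$, write $F\in\mathcal O_K(\Omega)$ if $\partial_t^lPF=O(t^{K-l-p})$ uniformly on $\Omega$ for all $l$ and all differential operators $P$ on $M$ of order at most $p$. By the Leibniz rule $\mathcal O_K\cdot\mathcal O_{K'}\subset\mathcal O_{K+K'}$; an operator of order $p$ maps $\mathcal O_K$ to $\mathcal O_{K-p}$, and $\partial_t$ maps $\mathcal O_K$ to $\mathcal O_{K-1}$. On the collar it suffices to check $\partial_t^l\partial_r^kPF=O(t^{K-l-k})$ for operators $P$ on $\partial M$. We have $\chi_t\in\mathcal O_0$, since $\partial_r$ costs $t^{-1/4}$ and $t\partial_t$ replaces $\chi(s)$ by $-\frac14s\chi'(s)$. Put $\Omega^{\mathrm b}=\{r\le2t^{1/4}\}$ and $\Omega^{\mathrm i}=\{\delta\ge t^{1/4}\}$.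

\begin{lemma}\label{lem:residual}
\textup{(a)} $(\partial_t+D)v^{\mathrm b}\in\mathcal O_{N/2-1}(\Omega^{\mathrm b})$. \textup{(b)} $(\partial_t+D)v^{\mathrm i}\in\mathcal O_{N/2-3/2}(\Omega^{\mathrm i})$. \textup{(c)} $v^{\mathrm b}-v^{\mathrm i}\in\mathcal O_{N/2-1/2}(\Omega^{\mathrm b}\cap\Omega^{\mathrm i})$. \textup{(d)} $R\in\mathcal O_K(M\times(0,t_0])$ with $K=(N-5)/2$.
\end{lemma}

\begin{proof}
(a) Write $\omega=\sum_{i<J}\omega_ir^i+r^J\tilde\omega$ and $L(r)=\sum_{i<J}r^iL_i+r^J\tilde L(r)$, where $\tilde L(r)=\sum_\iota b_\iota(y,r)P_\iota$ is a finite sum with smooth $b_\iota$ and operators $P_\iota$ on $\partial M$. By \eqref{eq:selfsim}, $(\partial_t-\partial_r^2)t^{\sigma_j/2}U_j=t^{\sigma_j/2-1}f_j$. In $-\omega\partial_rv^{\mathrm b}+L(r)v^{\mathrm b}$, the terms \eqref{eq:lower} with $l+i+1=j<J$ or $l+i+2=j<J$ add up to $-t^{\sigma_j/2-1}f_j$ and cancel this. What remains is a finite sum of terms $b(y,r)\,t^{\sigma_q/2-1}F(y,r/\sqrt t)$ with $b$ smooth, $q\ge J$ and $F\in\mathcal S^{\sigma_q-2}$: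 the other terms \eqref{eq:lower}, and the remainder terms, for which $r^J=t^{J/2}z^J$ gives $F=z^J\partial_zU_l$, $q=J+l+1$, or $F=z^JP_\iota U_l$, $q=J+l+2$. Let $e=q-a-2>2N-3>0$. Then $t^{e/2}(1+z)^e=(\sqrt t+r)^e\le(3t^{1/4})^e$ on $\Omega^{\mathrm b}$, so each term is $O(t^{(2N-3)/4})$. Each $\partial_r$ costs at most $t^{-1/2}$, and $t\partial_t$ replaces $F$ by $(\frac{\sigma_q}2-1)F-\frac z2\partial_zF\in\mathcal S^{\sigma_q-2}$.

(b) The sum telescopes: $(\partial_t+D)v^{\mathrm i}=\frac{(-t)^{N-1}}{(N-1)!}D^N\psi_1$. Outside the collar this is $t^{N-1}$ times a smooth function. On the collar it is $-Nt^{N-1}r^{-\alpha_1-2N}H_N$, and $\partial_r^kP(r^{-\alpha_1-2N}H_N)=O(r^{-2-2N-k})=O(t^{-1/2-N/2-k/4})$ for $r\ge t^{1/4}$, because $a<2$.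

(c) Write $U_j=\sum_{n<N}c_{n,j}z^{\sigma_j-2n}+\tilde U_j$, by Proposition~\ref{prop:match}, and $H_n=\sum_{j<J}c_{n,j}r^j+r^J\tilde H_n$. Since $t^{\sigma_j/2}z^{\sigma_j-2n}=t^nr^{j-\alpha_1-2n}$, the two double sums cancel:
\[
v^{\mathrm b}-v^{\mathrm i}=\sum_{j<J}t^{\sigma_j/2}\tilde U_j(y,r/\sqrt t)-\sum_{n<N}t^nr^{J-\alpha_1-2n}\tilde H_n(y,r).
\]
For $t^{1/4}\le r\le2t^{1/4}$ we have $z\ge1$, so $\partial_r^kP$ of the $j$-th term is $O(t^{(j-a-k)/2}z^{j-a-2N-k})=O(t^Nr^{j-a-2N-k})=O(t^{N/2+(j-a-k)/4})$. For the $n$-th term of the second sum we get $O(t^nr^{J-a-2n-k})=O(t^{n/2+(J-a-k)/4})$. Both are $O(t^{N/2-1/2-k/4})$. The operator $t\partial_t$ replaces $\tilde U_j$ by $\frac{\sigma_j}2\tilde U_j-\frac z2\partial_z\tilde U_j$, which obeys the same bounds, and $t^n$ by $nt^n$.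

(d) Since $L(r)$ commutes with $\chi_t$,
\[
R=\chi_t(\partial_t+D)v^{\mathrm b}+(1-\chi_t)(\partial_t+D)v^{\mathrm i}+\big(\partial_t\chi_t-2(\partial_r\chi_t)\partial_r-\partial_r^2\chi_t-\omega\,\partial_r\chi_t\big)(v^{\mathrm b}-v^{\mathrm i}).
\]
The three terms are supported in $\Omega^{\mathrm b}$, $\Omega^{\mathrm i}$ and $\Omega^{\mathrm b}\cap\Omega^{\mathrm i}$, and the operator in the third maps $\mathcal O_{N/2-1/2}$ to $\mathcal O_{N/2-5/2}$.
\end{proof}

\subsection{The error}

There are two difficulties. The specific heat is not integrable when $\operatorname{Re}\alpha_2\ge1$, and a bound for $v-u$ in $L^2$ or $L^\infty$ cannot be paired with it; we need a bound with the factor $\delta(x)$, which follows from a $C^1$ bound and the boundary condition. And $\psi_1$ need not lie in $L^2$ when $a\ge\frac12$, so Duhamel's formula cannot start at $t=0$; we start it at $\varepsilon>0$ and pass to the limit under the kernel, using \eqref{eq:kernel}. We recall three standard facts.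
\begin{itemize}
\item[(F2)] (Elliptic regularity.) If $\phi\in\operatorname{dom}D$ and $D\phi\in H^k(M)$, then $\phi\in H^{k+2}(M)$ and $\|\phi\|_{H^{k+2}}\le C_k(\|D\phi\|_{H^k}+\|\phi\|_{L^2})$.
\item[(F3)] If $f\in C^1([0,T];L^2)$, then $w(t)=\int_0^te^{-(t-\tau)D}f(\tau)\,d\tau$ is $C^1$ into $L^2$, takes values in $\operatorname{dom}D$, and $w'+Dw=f$ \cite[Cor.~4.2.5]{Pazy}.
\item[(F4)] (Sobolev embedding.) $H^k(M)\subset C^1(M)$ continuously if $k>\frac m2+1$.
\end{itemize}

\begin{proposition}\label{prop:error}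
Let $\mu$ be an integer with $2\mu>\frac m2+1$, and let $N$ be so large that $K=(N-5)/2>2\mu$. Then $|v(x,t)-u(x,t)|\le Ct^{K-2\mu}\delta(x)$ for all $x\in M$ and $0<t\le t_0$. Consequently
\begin{equation}\label{eq:Qv}
Q(t)=\int_Mv(x,t)\,\psi_2(x)\,dx+O(t^{K-2\mu}).
\end{equation}
\end{proposition}

\begin{proof}
Put $w(t)=\int_0^te^{-(t-\tau)D}R(\tau)\,d\tau$. We bound $w$ and then show $v-u=w$.

\emph{Step 1: $w(\cdot,t)\in C^1(M)$ and $|w(x,t)|\le Ct^{K-2\mu}\delta(x)$.} The idea is to trade time derivatives for space derivatives through the equation. Since $\partial_t^lR=O(t^{K-l})$ and $K>\mu$, the extension of $R$ by $R(0)=0$ lies in $C^\mu([0,t_0];L^2)$, with all derivatives of order $l\le\mu$ vanishing at $0$. Differentiating $w(t)=\int_0^te^{-\tau D}R(t-\tau)\,d\tau$ therefore produces no boundary terms, and $\partial_t^lw=\int_0^te^{-\tau D}(\partial_t^lR)(t-\tau)\,d\tau=O(t^{K-l})$ in $L^2$ for $l\le\mu$. By (F3) with $f=\partial_t^lR$, for $l\le\mu-1$ we have $\partial_t^lw\in\operatorname{dom}D$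 and $D\partial_t^lw=\partial_t^lR-\partial_t^{l+1}w$. We claim that $\|\partial_t^lw\|_{H^{2p}}=O(t^{K-l-2p})$ whenever $l+p\le\mu$. The case $p=0$ was just shown. If the claim holds for $p$ and $l+p+1\le\mu$, then (F2) gives
\[
\|\partial_t^lw\|_{H^{2p+2}}\le C\big(\|\partial_t^lR\|_{H^{2p}}+\|\partial_t^{l+1}w\|_{H^{2p}}+\|\partial_t^lw\|_{L^2}\big)=O(t^{K-l-2p-1}),
\]
which suffices. With $l=0$, $p=\mu$ and (F4) we get $\|w(t)\|_{C^1}=O(t^{K-2\mu})$. As $w(t)\in H^1_0\cap C^1(M)$ vanishes on $\partial M$, we have $|w(x,t)|\le\delta(x)\sup|\nabla w|$.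

\emph{Step 2: a bound for $v$ uniform in time.} For $U_j\in\mathcal S^{\sigma_j}$,
\begin{equation}\label{eq:Ubound}
|t^{\sigma_j/2}U_j(y,r/\sqrt t)|\le Ct^{(j-a)/2}(1+z)^{j-a}=C(\sqrt t+r)^{j-a}.
\end{equation}
On the collar this is bounded if $j\ge a$, and at most $Cr^{j-a}\le C'r^{-a}$ if $j<a$. On $\Omega^{\mathrm i}$ we have $t\le\delta^4$, so $|t^nD^n\psi_1|\le Ct^n\delta^{-a-2n}\le C\delta^{2n-a}\le C'\delta^{-a}$. Hence $|v(x,t)|\le C(1+\delta(x)^{-a})$ on the interior, for $0<t\le t_0$.

\emph{Step 3: $v-u=w$.} Fix $t$ and let $0<\varepsilon<t/2$. On $M\times[\varepsilon,t]$ the function $v$ is smooth and vanishes on $\partial M$, so $v\in C^1([\varepsilon,t];L^2)\cap C([\varepsilon,t];\operatorname{dom}D)$ and $\frac d{d\tau}e^{-(t-\tau)D}v(\tau)=e^{-(t-\tau)D}R(\tau)$. Integrating,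
\[
e^{-(t-\varepsilon)D}v(\varepsilon)=v(t)-\int_\varepsilon^te^{-(t-\tau)D}R(\tau)\,d\tau\;\longrightarrow\;v(t)-w(t)\quad\text{in $L^2$ as $\varepsilon\to0$.}
\]
The left side is the function $x\mapsto\int_Mp_M(x,y;t-\varepsilon)v(y,\varepsilon)\,dy$. For each interior point $y$ and small $\varepsilon$ we have $v(y,\varepsilon)=v^{\mathrm i}(y,\varepsilon)\to\psi_1(y)$. By \eqref{eq:kernel} on $[t/2,t]$ and Step~2, the integrand is dominated by $C\delta(y)(1+\delta(y)^{-a})$, which is integrable because $a<2$. So the left side converges to $u(x,t)$ for every $x$. An $L^2$-convergent sequence has an almost everywhere convergent subsequence, hence $u(\cdot,t)=v(\cdot,t)-w(\cdot,t)$ almost everywhere. Both sides are continuous on $M$ ($u$ by dominated convergence), so they agree everywhere.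

Finally $|w\psi_2|\le Ct^{K-2\mu}\delta^{1-\operatorname{Re}\alpha_2}$ is integrable because $\operatorname{Re}\alpha_2<2$, and \eqref{eq:Qv} follows.
\end{proof}

\section{The expansion and its coefficients}\label{sec:expansion}

\subsection{Proof of the expansions in Theorem~\ref{thm:A}}

Let $\varepsilon=t^{1/4}$ and $Z=\varepsilon/\sqrt t=t^{-1/4}\ge1$. We use repeatedly that $\operatorname{Re}\gamma<4$. The smooth cutoff was needed for the differential equation; in the integral we may cut sharply. Indeed $v=v^{\mathrm b}$ for $r<\varepsilon$, and $v=v^{\mathrm i}+\chi_t(v^{\mathrm b}-v^{\mathrm i})$ for $\delta>\varepsilon$, where the last term lives on $\varepsilon<r<2\varepsilon$. There $v^{\mathrm b}-v^{\mathrm i}=O(t^{N/2-1/2})$ by Lemma~\ref{lem:residual}(c) and $\psi_2=O(r^{-2})=O(t^{-1/2})$. So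
\[
\int_Mv\psi_2\,dx=\mathcal I+\mathcal B+O(t^{N/2-1}),\qquad\mathcal I=\int_{\delta>\varepsilon}v^{\mathrm i}\psi_2\,dx,\qquad\mathcal B=\int_{r<\varepsilon}v^{\mathrm b}\psi_2\,dx .
\]

\emph{The interior part.} We have $\mathcal I=\sum_{n<N}t^n\int_{\delta>\varepsilon}F_n\,dx$. By \eqref{eq:g}, Lemma~\ref{lem:fpM} applies with $s=\gamma+2n$, $G_q=g_{n,q}$, $\rho=\varepsilon$ and $q_0=J$, which is allowed since $\operatorname{Re}s-1<4+2(N-1)-1=J$. The error is $O(t^n\varepsilon^{J+1-\operatorname{Re}\gamma-2n})=O(t^{n/2+(2N+2-\operatorname{Re}\gamma)/4})=O(t^{N/2-1})$. Hence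
\[
\mathcal I=\sum_{n<N}t^n\operatorname{fp}\!\int_MF_n\,dx-\sum_{n<N}\sum_{q<J}t^n\Lambda_{q-\gamma-2n}(\varepsilon)\int_{\partial M}g_{n,q}\,dy+O(t^{N/2-1}).
\]

\emph{The boundary part.} We have $\mathcal B=\sum_{j<J}\int_{\partial M}\int_0^\varepsilon t^{\sigma_j/2}U_j\,r^{-\alpha_2}\Theta\,dr\,dy$. In the $j$-th term write $\Theta=\sum_{k<J-j}\Theta_kr^k+r^{J-j}\tilde\Theta_{J-j}$. By \eqref{eq:Ubound} the remainder contributes at most $C\int_0^\varepsilon(\sqrt t+r)^{j-a}r^{J-j-\operatorname{Re}\alpha_2}dr$. If $j\ge a$, bound the first factor by $(2\varepsilon)^{j-a}$ and note $J-j-\operatorname{Re}\alpha_2>-1$; if $j<a$, bound it by $r^{j-a}$ and note $J-\operatorname{Re}\gamma>-1$. In both cases the result is $O(\varepsilon^{J+1-\operatorname{Re}\gamma})=O(t^{N/2-1})$. In the main terms put $r=\sqrt t\,z$ and $q=j+k<J$: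
\[
\int_0^\varepsilon t^{\sigma_j/2}U_j(y,r/\sqrt t)\,r^{k-\alpha_2}dr=t^{(1+q-\gamma)/2}\int_0^ZU_j(y,z)\,z^{k-\alpha_2}dz .
\]
Lemma~\ref{lem:fpR} applies with $\sigma=\sigma_j$ and $b=k-\alpha_2$, because $U_j$ is smooth and vanishes at $z=0$; here $b_n=q-\gamma-2n$, and the coefficients are the $c_{n,j}$ by Proposition~\ref{prop:match}. The error in \eqref{eq:cutR} contributes
\[
O\big(t^{(1+q-\operatorname{Re}\gamma)/2}Z^{1+q-\operatorname{Re}\gamma-2N}(1+\log Z)\big)=O\big(t^{N/2+(1+q-\operatorname{Re}\gamma)/4}(1+|\log t|)\big)=O(t^{N/2-1}).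
\]
Multiplying by $\Theta_k$, summing over $j+k=q$ and using \eqref{eq:betaq} and \eqref{eq:g}, we get
\[
\mathcal B=\sum_{q<J}t^{(1+q-\gamma)/2}\beta_q^{\partial M}+\sum_{n<N}\sum_{q<J}t^{(1+q-\gamma)/2}\Lambda_{q-\gamma-2n}(Z)\int_{\partial M}g_{n,q}\,dy+O(t^{N/2-1}).
\]

\emph{Cancellation.} Put $b=q-\gamma-2n$, so that $\frac{1+q-\gamma}2=n+\frac{b+1}2$. Since $\varepsilon=\sqrt t\,Z$, the coefficient of $\int_{\partial M}g_{n,q}\,dy$ in $\mathcal I+\mathcal B$ is $t^n\big(t^{(b+1)/2}\Lambda_b(Z)-\Lambda_b(\sqrt t\,Z)\big)$. By \eqref{eq:scaling} it is $0$ if $b\ne-1$, and $-\frac12t^n\log t$ if $b=-1$. The latter means $q=2n+\gamma-1$, which is possible only for $\gamma\in\mathbb Z$; then $\gamma\le3$, so $q\le2N<J$ for all $n<N$. With \eqref{eq:Qv} we obtain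
\[
Q(t)=\sum_{n<N}t^n\operatorname{fp}\!\int_MF_n\,dx+\sum_{q\le2N}t^{\frac{1+q-\gamma}2}\beta_q^{\partial M}-\frac12\sum_{n<N}t^n\log t\int_{\partial M}g_{n,2n+\gamma-1}\,dy+O\big(t^{\frac{N-5}2-2\mu}\big),
\]
where $g_{n,q}:=0$ unless $q$ is a nonnegative integer. As $N$ is arbitrary and $\mu$ depends only on $m$, this proves the expansion in (ii), and with Proposition~\ref{prop:continuation} the expansion in (i). The hypothesis $\gamma\notin\mathbb Z$ has entered only to exclude $b=-1$ and in Proposition~\ref{prop:continuation}.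

\subsection{Locality of the boundary coefficients}

It remains to show that the integrand in \eqref{eq:betaq} is a local invariant. The point is that the recursion \eqref{eq:profiles} separates variables. The operator $T_\sigma$ is linear, and by uniqueness $T_\sigma(F(z)h(y),c_*h(y))=h(y)\,T_\sigma(F,c_*)(z)$ for a constant $c_*$ and a function $F$ of $z$ alone, where the right side refers to Lemma~\ref{lem:ode} without the parameter $y$. Consider words $w$ in the letters $\omega_i$ (multiplication by $\omega_i$, of weight $i+1$) and $L_i$ (of weight $i+2$). A word acts on $C^\infty(\partial M)$ by composition, and $\operatorname{wt}(w)$ is the sum of the weights of its letters. Define functions of $z$ by $F_{\emptyset,l}=T_{\sigma_l}(0,1)=W_{\sigma_l}$ and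
\[
F_{\omega_iw',l}=T_{\sigma_j}(z^iF_{w',l}',0),\qquad F_{L_iw',l}=T_{\sigma_j}(-z^iF_{w',l},0),
\]
where $j$ is $l$ plus the weight of the word on the left. They depend only on $w$, $l$ and $\alpha_1$. We claim
\[
U_j(y,z)=\sum_{l+\operatorname{wt}(w)=j}F_{w,l}(z)\,(w\varphi_l)(y).
\]
Indeed $U_j=T_{\sigma_j}(0,\varphi_j)+T_{\sigma_j}(f_j,0)$. The first term is that of the empty word. Inserting the claim for smaller indices into \eqref{eq:profiles}, $f_j$ is the sum of the terms $z^iF'_{w',l}\cdot\omega_iw'\varphi_l$ with $l+\operatorname{wt}(w')=j-1-i$ and $-z^iF_{w',l}\cdot L_iw'\varphi_l$ with $l+\operatorname{wt}(w')=j-2-i$, which give all nonempty words. Therefore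
\begin{equation}\label{eq:words}
\beta_q^{\partial M}=\int_{\partial M}\sum_{k+l+\operatorname{wt}(w)=q}C_{w,l,k}\;\Theta_k\cdot w\varphi_l\,dy,\qquad C_{w,l,k}=\operatorname{fp}\!\int_0^\infty F_{w,l}(z)\,z^{k-\alpha_2}dz ,
\end{equation}
a finite sum whose constants depend only on $w,l,k,\alpha_1,\alpha_2$. The quantities $\omega_i,L_i,\varphi_l,\Theta_k$ are normal Taylor coefficients, in the geodesic collar, of the coefficients of $D$, of $\Phi_1$ and of $\Phi_2\vartheta$, and they do not depend on coordinates on $\partial M$. The jets of the collar map at a boundary point are obtained from the jets of the metric and of the embedding of $\partial M$ by differentiating the geodesic equation. So these quantities, and the finitely many tangential derivatives of them that occur in $w\varphi_l$, are given by universal formulas in finite jets at the boundary point of the metric (including the second fundamental form), of the coefficients of $D$, and of $\Phi_1,\Phi_2$. The integrand of \eqref{eq:words} is a local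 boundary invariant depending on $\alpha_1,\alpha_2$. This completes the proof of Theorem~\ref{thm:A}. \qed

\subsection{The first coefficients}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $q=0$ the sum \eqref{eq:words} has the single term $k=l=0$, $w=\emptyset$, with $\varphi_0\Theta_0=\Phi_1\Phi_2|_{\partial M}$ and $C_{\emptyset,0,0}=c(\alpha_1,\alpha_2)$ by \eqref{eq:c}. Apply Proposition~\ref{prop:c}.
\end{proof}

\begin{remark}
For $q=1$ there are three terms, and they show where the geometry enters. Two come from the empty word, with $C_{\emptyset,1,0}=c(\alpha_1-1,\alpha_2)$ and $C_{\emptyset,0,1}=c(\alpha_1,\alpha_2-1)$. The third comes from $w=\omega_0$. A direct computation gives $\mathcal L_{\sigma+1}(zW_\sigma)=z\mathcal L_\sigma W_\sigma+2W_\sigma'=2W_\sigma'$, so $\frac12(W_{\sigma+1}-zW_\sigma)\in\mathcal S^{\sigma+1}$ solves $\mathcal L_{\sigma+1}U=-W_\sigma'$, vanishes at $0$ and has leading coefficient $0$; for $\sigma=-\alpha_1$ it is $F_{\omega_0,0}$. The integrand of $\beta_1^{\partial M}$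 is therefore
\[
c(\alpha_1-1,\alpha_2)\,\varphi_1\Theta_0+c(\alpha_1,\alpha_2-1)\,\varphi_0\Theta_1+\tfrac12\big(c(\alpha_1-1,\alpha_2)-c(\alpha_1,\alpha_2-1)\big)\,\omega_0\varphi_0\Theta_0 ,
\]
with $\varphi_1=\partial_r\Phi_1$ and $\Theta_1=\partial_r\Phi_2+\frac12h^{ab}\partial_rh_{ab}\,\Phi_2$ at $r=0$. Here $\frac12h^{ab}\partial_rh_{ab}$ is, up to the sign convention, the trace of the second fundamental form.
\end{remark}

\section{Logarithmic terms}\label{sec:logs}

We first record that the coefficients of expansions of our type are determined by the function.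

\begin{lemma}\label{lem:unique}
Let $S(t)=\sum_\lambda a_\lambda t^\lambda+\sum_nb_nt^n\log t$ be a finite sum over distinct complex $\lambda$ with $\operatorname{Re}\lambda\le K$ and distinct integers $n\le K$. If $S(t)=o(t^K)$ as $t\downarrow0$, then all $a_\lambda$ and $b_n$ vanish.
\end{lemma}

\begin{proof}
Otherwise let $\theta\le K$ be the least real part of an exponent with nonzero coefficient; then $t^{-\theta}S(t)\to0$. If $\theta$ is one of the $n$ and $b_\theta\ne0$, then $t^{-\theta}S(t)=b_\theta\log t+O(1)$ is unbounded, a contradiction. If not, then $\sum_{\operatorname{Re}\lambda=\theta}a_\lambda e^{-ix\operatorname{Im}\lambda}\to0$ as $x=-\log t\to\infty$. Multiplying by $e^{ix\operatorname{Im}\lambda_0}$ and averaging over $0\le x\le X$, $X\to\infty$, gives $a_{\lambda_0}=0$ for every $\lambda_0$ with real part $\theta$, again a contradiction.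
\end{proof}

For $\gamma\notin\mathbb Z$ the exponents $n$ and $(1+q-\gamma)/2$ are pairwise distinct, so the lemma shows that the coefficients in \eqref{eq:series} are unique.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:A}(ii) the coefficient of $t^n\log t$ is $-\frac12\int_{\partial M}g_{n,2n+\gamma-1}\,dy$, and $g_{n,2n+\gamma-1}$ is the coefficient of $r^{-1}$ in the expansion of $F_n\vartheta$. If $\gamma=1$, the term $n=0$ has $g_{0,0}=\varphi_0\Theta_0=\Phi_1\Phi_2|_{\partial M}$. If $\alpha_1,\alpha_2\in\{0,-1,\dots\}$, then $\psi_i=r^{-\alpha_i}\Phi_i$ is smooth up to $\partial M$, hence so is $F_n\vartheta$, and the coefficient of $r^{-1}$ vanishes.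

Now suppose that $\alpha_1,\alpha_2$ are not both in $\{0,-1,\dots\}$. Take $M=[0,1]$, $D=-\partial_x^2$, and $\psi_1=x^{l-\alpha_1}\eta$, $\psi_2=x^{k-\alpha_2}\eta$ with integers $l,k\ge0$, where $\eta$ is smooth, equal to $1$ near $0$ and to $0$ near $1$. Then $\vartheta=1$, the end $x=1$ contributes nothing, and near $x=r=0$
\[
F_n=\frac1{n!}\prod_{i=0}^{2n-1}(l-\alpha_1-i)\;r^{l+k-\gamma-2n}.
\]
We choose $n,l,k$ so that the exponent is $-1$ and the product is nonzero.
\begin{itemize}
\item If $\alpha_1\notin\mathbb Z$ or $\alpha_1=1$, take $l=0$, any $n$ with $2n+\gamma-1\ge0$, and $k=2n+\gamma-1$. No factor $-\alpha_1-i$ vanishes.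
\item Otherwise $\alpha_1$ is an integer less than $2$ and different from $1$, so $\alpha_1\le0$. Then $\alpha_2=\gamma-\alpha_1$ is an integer less than $2$ and not in $\{0,-1,\dots\}$, so $\alpha_2=1$. Take $k=0$, any $n$ with $2n+\alpha_1\ge0$, and $l=2n+\alpha_1$. The exponent is $l-\alpha_1-1-2n=-1$, and the product is $(2n)!$.
\end{itemize}
So the coefficient of $t^n\log t$ is nonzero. If $Q$ also had an expansion $\sum_ia_it^{\lambda_i}$ with $\operatorname{Re}\lambda_i\to\infty$, subtracting the two expansions truncated at $K=n$ would contradict Lemma~\ref{lem:unique}.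
\end{proof}

\begin{remark}
Theorems \ref{thm:B} and \ref{thm:C} agree at $\gamma=1$. There $1-\frac{\alpha_1}2=\frac{1+\alpha_2}2$ and $1-\frac{\alpha_2}2=\frac{1+\alpha_1}2$, so the quotient of gamma functions in Proposition~\ref{prop:c} tends to $1$ and $c\sim\frac12\Gamma(\frac{\gamma-1}2)\sim\frac1{\gamma-1}$ as $\gamma\to1$. The term $q=0$ of \eqref{eq:fpM} shows that $\beta_0^M$ has the opposite pole, $\frac1{1-\gamma}\int_{\partial M}\Phi_1\Phi_2\,dy$, and $\big(t^{(1-\gamma)/2}-1\big)/(\gamma-1)\to-\frac12\log t$.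
\end{remark}

\begin{thebibliography}{9}

\bibitem{vdBG}
M. van den Berg and P. Gilkey, \emph{Heat content asymptotics with singular data}, arXiv:1201.4350 (2012).

\bibitem{Pazy}
Pazy, \emph{Semigroups of Linear Operators}.

\end{thebibliography}
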